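# Orthonormal bases almost orthogonal to a finite transitive set

## Three theorems on finite transitive subsets of the sphere

Throughout, $\mathbb F\in\{\mathbb R,\mathbb C\}$, and $a\lesssim b$ means $a\le C'b$ with an absolute constant $C'>0$, independent of $d$ and $X$.

**Theorem A.** Let $d\ge 2$ and let $X$ be a finite transitive subset of the unit sphere of $\mathbb F^d$. Then $\mathbb F^d$ has an orthonormal basis $L$ with
$$\sup_{x\in X,\ v\in L}|\langle v,x\rangle|\lesssim\frac1{\sqrt{\log d}} .$$

**Theorem B.** There is an absolute constant $C_0$ such that if $d\ge2$, $1\le k\le d/(\log 3d)^{C_0}$ and $X$ is as above, then $\mathbb F^d=\bigoplus_l W_l$ orthogonally, with $k\le\dim W_l<2k$ and $\sup_{x\in X}\|\mathrm{proj}_{W_l}x\|\lesssim 1/\sqrt{\log(d/k)}$ for every $l$.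

**Theorem C.** There is an absolute constant $c>0$ such that for all $1\le k\le d$ there is a finite transitive $X$ in the unit sphere of $\mathbb F^d$ such that every $k$-dimensional subspace $W$ has $\sup_{x\in X}\|\mathrm{proj}_Wx\|\ge c\,(1+\log(d/k))^{-1/2}$.

A subset $X$ of the unit sphere of $\mathbb R^d$ is *transitive* if for all $x,x'\in X$ some $g\in\mathsf O(\mathbb R^d)$ satisfies $gX=X$ and $gx=x'$. A subset of the unit sphere of $\mathbb C^d$ is *transitive* if it is the orbit of a point under a subgroup of $\mathsf U(\mathbb C^d)$. For example $\{\pm e_1,\dots,\pm e_d\}$ is transitive: it is an orbit of the group of signed permutation matrices.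

Theorem A is the statement conjectured in Ashwin Sah, Mehtaab Sawhney, Yufei Zhao, "The cylindrical width of transitive sets", arXiv:2101.11207 (2021); so the conjecture is true over $\mathbb R$ and over $\mathbb C$. A theorem of Green says that a finite transitive $X\subset\mathbb R^d$ lies within $O(1/\sqrt{\log d})$ of some hyperplane, that is, one unit vector $v$ has small inner product with all of $X$. Theorem A asks for this along all the directions of an orthonormal basis at once. Theorem B asks for it for all pieces of an orthogonal decomposition into $k$-dimensional spaces, up to a factor 2 in the dimension. Theorem C with $k=1$ shows that the rate in A cannot be improved, even for a single vector. In Theorem B the quotient $d/k$ is bounded below by a constant larger than $1$, so $1+\log(d/k)\lesssim\log(d/k)$, and Theorem C shows that its rate is optimal too.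

We do not use Green's theorem. The proofs of A and B do use the classification of finite simple groups, through three published facts (S1), (S2), (S3) quoted below. Theorem C is elementary.

**Notation.** For $v\in\mathbb F^d$ and a subspace $W$ with orthogonal projection $P_W$, put
$$\|v\|_X=\sup_{x\in X}|\langle v,x\rangle|,\qquad \|W\|_X=\sup_{x\in X}\|P_Wx\|=\sup\{\|v\|_X: v\in W,\ \|v\|=1\}.$$
Then $\|\cdot\|_X$ is a seminorm, $\|v\|_X\le\|v\|$, $\|W_1\|_X\le\|W\|_X$ if $W_1\subset W$, and $\|W\oplus W'\|_X\le\|W\|_X+\|W'\|_X$ if $W\perp W'$. Theorem A asks for an orthonormal basis of vectors with $\|v\|_X\lesssim1/\sqrt{\log d}$. The letters $c,C,K,C_1,\dots$ denote positive absolute constants, and $c,C,K$ may change from line to line. "For $d$ large" means for $d\ge d_0$ with $d_0$ absolute. For $d<d_0$ Theorem A is trivial, since $|\langle v,x\rangle|\le1\lesssim1/\sqrt{\log d}$.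

**Hadamard matrices.** For $m$ a power of $2$, the Sylvester–Hadamard matrix is defined by $S_1=(1)$ and $S_{2m}=\begin{pmatrix}S_m&S_m\\S_m&-S_m\end{pmatrix}$. Its entries are $\pm1$, $S_mS_m^{T}=m\cdot 1$, and its first row is constant. So the rows of $m^{-1/2}S_m$ are an orthonormal basis of $\mathbb F^m$ with all entries $\pm m^{-1/2}$, and every row but the first has sum $0$.

## The cross-polytope, the cube, a harmonic orbit, and phases

*Cross-polytope.* Let $X=\{\pm e_1,\dots,\pm e_d\}$ with $d$ a power of $2$. The standard basis is as bad as possible, $\|e_j\|_X=1$. The rows of $d^{-1/2}S_d$ have $\|v\|_X=d^{-1/2}$.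

*Cube.* Let $X=d^{-1/2}\{\pm1\}^d$. Now the standard basis is excellent, $\|e_j\|_X=d^{-1/2}$. The Hadamard basis is useless: every row lies in $X$, so $\|v\|_X=1$.

*Harmonic orbit.* Let $H=\sum_{j\le d}1/j\ge\log d$ and let $X$ be the set of all vectors obtained from $(H^{-1/2}j^{-1/2})_{j\le d}$ by permuting coordinates and changing signs. Let $v$ have $m$ nonzero entries, each $\pm m^{-1/2}$. The largest inner product pairs these entries with the $m$ largest coordinates, so
$$\|v\|_X=m^{-1/2}H^{-1/2}\sum_{l\le m}l^{-1/2}\in\big[H^{-1/2},2H^{-1/2}\big],$$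
because $\sqrt m\le\sum_{l\le m}l^{-1/2}\le2\sqrt m$. Every scale $m$ gives the same order $1/\sqrt{\log d}$, and by Theorem C no vector does better by more than a constant.

*Phases.* Let $X=\{\zeta x:\zeta^n=1\}\subset\mathbb C^d$. Here $|X|=n$ is not bounded in terms of $d$, yet $X$ is harmless: $\|v\|_X=|\langle v,x\rangle|$, and if we choose coordinates with $x=e_1$, the discrete Fourier basis has $\|v\|_X=d^{-1/2}$.

So the basis must depend on $X$, the vectors should be flat on $m$ coordinates for a scale $m$ that depends on $X$, and the cardinality of $X$ alone does not measure the difficulty.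

## Where a random basis breaks

A natural first attempt is a random orthonormal basis. For a uniformly random unit vector $v$ and a fixed $x$, concentration of measure (recalled later) gives $\Pr(|\langle v,x\rangle|\ge d^{-1/2}+t)\le2e^{-cdt^2}$. With $t=(\log d)^{-1/2}$ and a union bound over $d$ basis vectors and all $x\in X$, this succeeds as soon as
$$\log(2d|X|)<c\,d/\log d .$$
It stops at exactly this inequality, for two reasons. The example of phases violates it for a silly reason. The cube violates it for a serious one: $\log|X|=d\log 2$, and there the conclusion itself is false for a random basis. Indeed, for the cube $\|v\|_X=d^{-1/2}\sum_j|v_j|$. For $v$ uniform on $S^{d-1}$ we have $\mathbb Ev_1^2=1/d$ and $\mathbb Ev_1^4=3/(d(d+2))\le3/d^2$, and Hölder's inequality $\mathbb Ev_1^2\le(\mathbb E|v_1|)^{2/3}(\mathbb Ev_1^4)^{1/3}$ gives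
$$\mathbb E|v_1|\ge(\mathbb Ev_1^2)^{3/2}(\mathbb Ev_1^4)^{-1/2}\ge d^{-3/2}\cdot d/\sqrt3=(3d)^{-1/2},$$
so $\mathbb E\|v\|_X\ge1/\sqrt3$. No decay at all.

A second attempt is to find one good vector $v$, pass to $v^\perp$, and repeat. It stops because the projection of $X$ to $v^\perp$ need not be transitive. For $X=\{\pm e_j\}$ and $v=m^{-1/2}(e_1+\dots+e_m)$ with $m<d$, the projection of $e_1$ has norm $\sqrt{1-1/m}$ and that of $e_d$ has norm $1$.

What we do instead is to use randomness only on the part of the space where the group is, up to phases and permutations of few large blocks, small enough for the union bound. A structure theorem for finite linear groups (Lemma 4) will say that what remains consists of coordinates that the group merely permutes. On such coordinates we use flat vectors at a well-chosen scale. The leftovers of all these constructions are then mixed into the good vectors.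

## Choosing a scale, and absorbing a bad vector

If the group only permutes coordinates and multiplies them by numbers of modulus $1$, an $m$-flat vector has $\|v\|_X\le m^{-1/2}\sum_{l\le m}y_l$, where $y$ is the decreasing rearrangement of $(|x_j|)$. For one fixed $m$ this can be $1$: take $y=(1,0,\dots)$ and $m=1$, or $y_l=m^{-1/2}$ for $l\le m$. The next lemma says that no sequence is bad at many scales. It is stated with a slightly larger quantity $\Psi_j$, which is needed for Theorem B.

**Lemma 1 (scale selection).** Let $y_1\ge y_2\ge\dots\ge0$ with $\sum y_l^2\le1$. Let $D_0=\{1\}$, $D_s=(2^{s-1},2^s]\cap\mathbb N$ for $s\ge1$, and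
$$Y_s=\Big(\sum_{l\in D_s}y_l^2\Big)^{1/2},\quad w_t=2^{-t/2}(1+t)^{1/2},\quad w=\sum_{t\ge0}w_t<\infty,\quad \Psi_j=\sum_{s=0}^jw_{j-s}Y_s .$$
Among any $J\ge 1$ distinct integers $j\ge0$ there is one with $\Psi_j\le wJ^{-1/2}$. Moreover $2^{-j/2}\sum_{l\le2^j}y_l\le\Psi_j$ for every $j$.

*Proof.* By Cauchy–Schwarz, $\Psi_j^2\le\big(\sum_{s\le j}w_{j-s}\big)\big(\sum_{s\le j}w_{j-s}Y_s^2\big)\le w\sum_{s\le j}w_{j-s}Y_s^2$. Summing over $j$ and exchanging sums, $\sum_{j\ge0}\Psi_j^2\le w^2\sum_sY_s^2\le w^2$. So among $J$ indices one has $\Psi_j^2\le w^2/J$. For the second claim, $|D_s|\le2^s$ gives $\sum_{l\in D_s}y_l\le2^{s/2}Y_s$. Since $D_0,\dots,D_j$ partition $\{1,\dots,2^j\}$,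
$$2^{-j/2}\sum_{l\le2^j}y_l\le\sum_{s\le j}2^{-(j-s)/2}Y_s\le\Psi_j.\qquad\blacksquare$$

Constructions leave a few bad directions $b$ over, for which we only know $\|b\|_X\le1$. We want to mix $b$ with good vectors $u_1,\dots,u_{K-1}$ into $K$ acceptable ones. Mixing by a Hadamard matrix gives the bound $K^{-1/2}(1+(K-1)\varepsilon)$ when $\|u_l\|_X\le\varepsilon$, which contains a loss of about $\sqrt K\varepsilon$. The Haar basis has no such loss, because each of its rows has summable coefficients.

**Lemma 2 (Haar absorption).** Let $K=2^h$ with $h\ge1$, let $b,u_1,\dots,u_{K-1}$ be orthonormal, and let $\|u_l\|_X\le\varepsilon$ for all $l$. Then $\mathrm{span}(b,u_1,\dots,u_{K-1})$ has an orthonormal basis of vectors $v$ with $\|v\|_X\le2^{-h/2}+(\sqrt2+1)\varepsilon$.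

*Proof.* In $\ell^2(\{1,\dots,K\})$ the Haar system consists of the constant $2^{-h/2}\mathbf 1$ and, for each dyadic interval of length $2^r$, $1\le r\le h$, of the wavelet $2^{-r/2}(1_{\text{left half}}-1_{\text{right half}})$. There are $K/2+K/4+\dots+1=K-1$ wavelets, and the system is an orthonormal basis. A point mass $\delta_p$ has coefficient $2^{-h/2}$ on the constant, $\pm2^{-r/2}$ on exactly one wavelet for each $r$ (the one whose interval of length $2^r$ contains $p$), and $0$ on the others. Map the constant to $b$ and the wavelets to $u_1,\dots,u_{K-1}$ isometrically. The images of the $\delta_p$ form an orthonormal basis of the span. Each image $v$ has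
$$\|v\|_X\le2^{-h/2}\|b\|_X+\sum_{r=1}^h2^{-r/2}\varepsilon\le 2^{-h/2}+(\sqrt2+1)\varepsilon,$$
because $\sum_{r\ge1}2^{-r/2}=1/(\sqrt2-1)=\sqrt2+1$. $\blacksquare$

For $h=2$ the new basis is $\frac12b+\frac12u_1\pm\frac1{\sqrt2}u_2,\ \ \frac12b-\frac12u_1\pm\frac1{\sqrt2}u_3$.

**Example: monomial groups.** Suppose $X=Gx$ where every $g\in G$ is a permutation matrix with its entries $1$ replaced by numbers of modulus $1$. Then Theorem A follows already. Let $d$ be large, $\ell=\log d$, and let $y$ be the decreasing rearrangement of $(|x_j|)$. At least $\frac12\log_2d$ integers $j\geq 0$ have $2^j\le\sqrt d$, so by Lemma 1 some $m=2^j\le\sqrt d$ has $m^{-1/2}\sum_{l\le m}y_l\le C\ell^{-1/2}$. Choose $\lfloor d/m\rfloor$ disjoint $m$-sets of coordinates, and on each take the rows of $m^{-1/2}S_m$. For such a $v$ we get $|\langle v,gx\rangle|\le m^{-1/2}\sum_{l\le m}y_l\le C\ell^{-1/2}$, since $(|(gx)_j|)_j$ is a permutation of $(|x_j|)_j$. Fewer than $m\le\sqrt d$ coordinate vectors are left over. Pick $h$ with $\ell\le2^h<2\ell$. Since $\sqrt d(2\ell-1)\le d-\sqrt d$,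 each leftover vector can be given $2^h-1$ good vectors of its own, and Lemma 2 finishes. The general proof has this shape.

## Finite groups and a finest system of blocks

**Step 1: a finite group.** The purpose is to replace the group by a finite one. Let $G_0$ be the stabiliser of $X$ in $\mathsf O(\mathbb R^d)$, respectively the given unitary group with orbit $X$. It preserves $U=\mathrm{span}_{\mathbb F}X$ and, being isometric, $U^\perp$. The restriction $g|_U$ is determined by the permutation that $g$ induces on $X$, so the image of $G_0$ in the isometries of $U$ is finite. Let $G$ be this image, acting trivially on $U^\perp$. Then $X=Gx$ with $G$ a finite group of $\mathbb F$-linear isometries of $\mathbb F^d$ and $\|x\|=1$.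

**Step 2: blocks.** The purpose is to split off everything that $G$ merely permutes. Consider orthogonal decompositions $\mathbb F^d=\bigoplus_{i\in I}V_i$ into nonzero subspaces permuted by $G$, so $gV_i=V_{gi}$. Fix one with $|I|$ maximal. The $V_i$ are the *blocks*, and $n_i=\dim_{\mathbb F}V_i$. For $z\in\mathbb F^d$ let $z_i=\mathrm{proj}_{V_i}z$. Let $H_i$ be the finite group of isometries of $V_i$ induced by $\mathrm{Stab}_G(V_i)$. Since $(gx)_i=g(x_{g^{-1}i})$,
$$\|(gx)_i\|=\|x_{g^{-1}i}\|. \tag{1}$$

Recall that a module over $\mathbb F$ for a finite group $N$ is *homogeneous* over $\mathbb F$ if it is a sum of isomorphic irreducible $\mathbb FN$-modules. The *isotypic components* of a module are its maximal homogeneous submodules, and it is their direct sum.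

**Lemma 3.** For every block $V_i$ and every $N\lhd H_i$, the restriction $V_i|_N$ is homogeneous over $\mathbb F$.

*Proof.* Suppose not, and let $U_1,\dots,U_r$, $r\ge2$, be the isotypic components of $V_i|_N$. They are mutually orthogonal: since $N$ acts by isometries, the orthogonal projection of $U_a$ to $U_b$ is an $N$-map, hence $0$ for $a\ne b$. They are permuted by $H_i$, because $N$ is normal. For each $i'$ in the $G$-orbit of $i$ choose $t_{i'}\in G$ with $t_{i'}V_i=V_{i'}$ and replace $V_{i'}$ by the pieces $t_{i'}U_1,\dots,t_{i'}U_r$. If $g\in G$, then $gt_{i'}=t_{gi'}h$ with $h\in\mathrm{Stab}_G(V_i)$, and $h$ permutes the $U_b$, so $g$ permutes the new pieces. This is a decomposition permuted by $G$ with more pieces, contradicting the maximality of $|I|$. $\blacksquare$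

For example, let $S_3$ act on $\mathbb F^2$ as the symmetries of a triangle, and let $N=A_3$ be the rotations. Over $\mathbb R$, $N$ acts irreducibly, and $\mathbb R^2$ is one block: a rotation of order $3$ cannot swap two lines and fixes none. Over $\mathbb C$, $N$ has two distinct eigenlines, spanned by $(1,\pm i)$. They are orthogonal and the reflections swap them, so there are two blocks of dimension $1$.

**Step 3: coordinates along orbits.** The purpose is to compare blocks in one $G$-orbit. For each $G$-orbit on $I$ fix a representative $i_0$ and $t_i\in G$ with $t_iV_{i_0}=V_i$, $t_{i_0}=1$. We identify $V_i$ with $V_{i_0}$ by $t_i$. If $gi=i'$, then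
$$t_{i'}^{-1}gt_i\ \text{ restricts on } V_{i_0} \text{ to an element of } H_{i_0}. \tag{2}$$

## Finite linear groups whose normal subgroups act homogeneously

We now need to know how large $H_i$ can be, up to phases. First the terms. A finite group $L$ is *quasisimple* if it is perfect and $L/Z(L)$ is simple. The *components* of a finite group are its subnormal quasisimple subgroups; their product is the *layer* $E(\cdot)$. The *Fitting subgroup* $F(\cdot)$ is the largest nilpotent normal subgroup, and $F^*=FE$. For $S_\kappa$ with $\kappa\ge5$ we have $F=1$ and $E=A_\kappa$, one component. For $\mathrm{SL}_2(3)$ we have $F=Q_8$ and $E=1$. Write $\mathbb F_0^\kappa=\{w\in\mathbb F^\kappa:\sum_jw_j=0\}$; this is the *standard module* of $A_\kappa$, of dimension $\kappa-1$. For $\kappa\ge4$ it is absolutely irreducible, since $A_\kappa$ is $2$-transitive.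

**Fact (S1).** If $S$ is a nonabelian finite simple group, not alternating, with a nontrivial complex projective representation of degree $r$, then $r\ge2$ and $\log|\mathrm{Aut}\,S|\le K_1(\log r)^2$.

By the classification, $S$ is sporadic, the Tits group, or of Lie type of rank $l$ over $\mathbb F_q$. In the last case $|\mathrm{Aut}\,S|\le q^{Kl^2}$. The bounds of Landazuri–Seitz (J. Algebra 32 (1974) 418–443; see Kleidman–Liebeck, *The Subgroup Structure of the Finite Classical Groups*, Thm 5.3.9) give $r\ge q^{cl}$ for all but finitely many $S$. Then $\log|\mathrm{Aut}\,S|\le Kl^2\log q\le K(l\log q)^2/\log2\le K_1(\log r)^2$. The finitely many remaining $S$ have bounded $|\mathrm{Aut}\,S|$, and $r\ge2$ because a projective representation of degree $1$ is trivial, so enlarging $K_1$ covers them.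

**Fact (S2).** There are $\kappa_0\ge9$ and $K_2$ such that if $L$ is quasisimple with $L/Z(L)\cong A_\kappa$ and $U$ is a faithful irreducible complex $L$-module of dimension $r$, then either $\kappa\ge\kappa_0$, $L\cong A_\kappa$ and $U$ is the standard module of dimension $\kappa-1$; or $\log|\mathrm{Aut}\,A_\kappa|\le K_2r^{3/4}$.

Bounded $\kappa$ is covered by taking $K_2$ large. For $\kappa$ large, $|\mathrm{Aut}\,A_\kappa|=\kappa!$, and $L=A_\kappa$ or $2.A_\kappa$ (Schur). If $L=2.A_\kappa$, then $r\ge2^{\lfloor(\kappa-2)/2\rfloor}$ (Schur; Wagner, Arch. Math. 29 (1977)). If $L=A_\kappa$, then $U$ is a constituent of the restriction of an irreducible $S_\kappa$-module of degree at most $2r$, namely of a constituent of the module induced from $U$. By Rasala (J. Algebra 45 (1977) 132–181), for large $\kappa$ the only irreducible $S_\kappa$-modules of degree less than $\kappa(\kappa-3)/2$ are the trivial and standard modules and their sign twists. Their restrictions to $A_\kappa$ are trivial or standard. So if $U$, which is faithful, is not standard,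 then $2r\ge\kappa(\kappa-3)/2$. In both cases $\log\kappa!\le\kappa\log\kappa\le K_2r^{3/4}$.

**Fact (S3).** For a finite group $B$: $F^*(B)=F(B)E(B)$, $[F(B),E(B)]=1$, $E(B)$ is a product of pairwise commuting components, and $C_B(F^*(B))\le F^*(B)$ (Aschbacher, *Finite Group Theory*, §31).

**Lemma 4.** Let $H$ be a finite group acting faithfully by isometries on an $\mathbb F$-Hilbert space $V$ with $\dim_{\mathbb F}V=n\ge1$, and suppose that $V|_N$ is homogeneous over $\mathbb F$ for all $N\lhd H$. Then one of the following holds.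

1. $H$ has a normal subgroup $A$ with $|H/A|\le\exp(C_1n^{4/5})$, and there is an $\mathbb F$-linear isometry $J$ of $V$ such that each $a\in A$ acts as $\cos\theta\cdot1+\sin\theta\cdot J$ for some real $\theta=\theta(a)$.
2. $H$ has a normal subgroup $N\cong A_\kappa$ with $\kappa\ge9$, $\kappa-1>\sqrt n$, and $V|_N$ is a multiple of the standard module.

Two examples before the proof. For $S_3$ on $\mathbb R^2$ take $A=A_3$ and $J$ the rotation by $90^\circ$: alternative 1. For $H=S_\kappa$, $\kappa\ge9$, on $\mathbb F_0^\kappa$ the normal subgroups $1,A_\kappa,S_\kappa$ act homogeneously and alternative 2 holds. Alternative 1 fails for large $\kappa$: the elements $\cos\theta+\sin\theta J$ commute, so $A$ would be abelian and normal, hence trivial, but $\log\kappa!$ exceeds $C_1(\kappa-1)^{4/5}$. So alternative 2 cannot be dropped.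

*Proof.* **Step 1: one complex module per normal subgroup.** The purpose is to use complex characters. Let $V_{\mathbb C}=V$ if $\mathbb F=\mathbb C$, and the complexification of $V$ if $\mathbb F=\mathbb R$; $\dim_{\mathbb C}V_{\mathbb C}=n$. The complexification of a real irreducible module is $U$, $U\oplus\overline U$ or $U\oplus U$ with $U$ irreducible. Hence, for both fields:

$$\begin{aligned}&\text{for every }N\lhd H\text{ there is an irreducible }\mathbb CN\text{-module }U_N\text{ such that}\\&\text{every irreducible constituent of }V_{\mathbb C}|_N\text{ is }U_N\text{ or }\overline{U_N}.\end{aligned}\tag{3}$$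

Moreover $U_N$ is faithful, since $U_N$ and $\overline{U_N}$ have the same kernel and $V_{\mathbb C}|_N$ is faithful.

**Step 2: abelian normal subgroups act by phases.** This produces the $J$ of alternative 1. Let $A\lhd H$ be abelian. Then $U_A$ is a faithful linear character $\chi$, so $A$ is cyclic. If $\mathbb F=\mathbb C$, homogeneity gives $a=\chi(a)\cdot1$; take $J=i$. If $\mathbb F=\mathbb R$ and $\chi$ is real, each $a$ acts as $\pm1$; take $J=1$ and $\sin\theta=0$. If $\mathbb F=\mathbb R$ and $\chi\ne\overline\chi$, let $J$ be $i$ on the $\chi$-eigenspace and $-i$ on the $\overline\chi$-eigenspace of $V_{\mathbb C}$. These are orthogonal and interchanged by complex conjugation, so $J$ commutes with conjugation and is a real isometry; and $a=\mathrm{Re}\,\chi(a)+\mathrm{Im}\,\chi(a)J$, as one checks on each eigenspace.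

For $h\in H$ the $h$-conjugate of $\chi$ is again a constituent of $V_{\mathbb C}|_A$, hence $\chi$ or $\overline\chi$. If $h$ fixes $\chi$, then $\chi(hah^{-1})=\chi(a)$ for all $a\in A$, and faithfulness gives $hah^{-1}=a$. So $[H:C_H(A)]\le2$.

From now on let $A$ be an abelian normal subgroup of $H$ of maximal order, and $H_1=C_H(A)\lhd H$. Then $A\le Z(H_1)$ and $|H/H_1|\le2$. It remains to bound $|H_1/A|$ or to find $A_\kappa$.

**Step 3: characteristic abelian subgroups of $H_1$ lie in $A$.** This is how maximality is used. If $B$ is such a subgroup, then $B\lhd H$ and $B$ centralises $A$, so $AB$ is abelian and normal in $H$. Maximality gives $AB=A$.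

**Step 4: the Fitting subgroup.** The purpose is to bound the action of $H_1$ on $\Gamma=F(H_1)$, which contains $A$. Characteristic abelian subgroups of $\Gamma$ are characteristic in $H_1$, so by Step 3 they lie in $A$ and are central in $H_1$. In particular $Z(\Gamma)\le A$, and $A\le Z(H_1)\cap\Gamma\le Z(\Gamma)$, so $Z(\Gamma)=A$. Suppose $\Gamma$ had nilpotency class $c\ge3$. In terms of the lower central series, $[\gamma_{c-1},\gamma_{c-1}]\le\gamma_{2c-2}=1$ because $2c-2\ge c+1$. So $\gamma_{c-1}(\Gamma)$ would be characteristic abelian, hence central, and $\gamma_c(\Gamma)=1$, a contradiction. So $\Gamma$ has class at most $2$ and $[\Gamma,\Gamma]\le Z(\Gamma)=A$.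

As $\Gamma\lhd H$, (3) gives $U_\Gamma$; let $\psi$ be its character and $r_0$ its dimension. The centre $A$ acts on $U_\Gamma$ by a faithful scalar character $\mu$. For $g\in\Gamma\setminus A$ there is $h\in\Gamma$ with $1\ne[h,g]=hgh^{-1}g^{-1}\in A$, and then $\psi(g)=\psi(hgh^{-1})=\psi([h,g]g)=\mu([h,g])\psi(g)$ with $\mu([h,g])\ne1$. So $\psi(g)=0$. Therefore $|\Gamma|=\sum_{g\in\Gamma}|\psi(g)|^2=|A|r_0^2$, that is, $|\Gamma/A|=r_0^2$.

The group $H_1$ acts on the abelian group $\Gamma/A$, which has at most $\log_2(r_0^2)=2\log_2r_0$ generators. So the image of $H_1$ in $\mathrm{Aut}(\Gamma/A)$ has order at most $(r_0^2)^{2\log_2r_0}=r_0^{4\log_2r_0}$. An element of $H_1$ acting trivially on $\Gamma/A$ acts on $\Gamma$ as $x\mapsto x\zeta(x)$ with $\zeta(x)\in A$. As $A$ is central in $\Gamma$, $\zeta$ is a homomorphism, and it is trivial on $A$ since $H_1$ centralises $A$. So $\zeta\in\mathrm{Hom}(\Gamma/A,A)$, and as $A$ is cyclic this group has order at most $|\mathrm{Hom}(\Gamma/A,\mathbb C^\times)|=r_0^2$. Altogether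
$$|H_1/C_{H_1}(\Gamma)|\le r_0^{4\log_2r_0+2}. \tag{4}$$

As a check, let $H=\mathrm{SL}_2(3)$ act on $\mathbb C^2$. Its normal subgroups $1$, $\{\pm1\}$, $Q_8$, $H$ act homogeneously. Here $A=\{\pm1\}$, $H_1=H$, $\Gamma=Q_8$, $r_0=2$, $|\Gamma/A|=4=r_0^2$, and $|H_1/C_{H_1}(\Gamma)|=12\le2^6$.

**Step 5: the layer.** The purpose is to reduce the rest of $H_1$ to simple groups. Let $E=E(H_1)$ have components $L_1,\dots,L_s$. The group $Z(F^*(H_1))$ is characteristic abelian in $H_1$, so it lies in $A$; it contains $A$. By (S3),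
$$C_{H_1}(\Gamma)\cap C_{H_1}(E)=C_{H_1}(F^*(H_1))=Z(F^*(H_1))=A,$$
and so
$$|H_1/A|\le|H_1/C_{H_1}(\Gamma)|\cdot|H_1/C_{H_1}(E)|. \tag{5}$$
The group $F^*(H_1)\lhd H$ is a quotient of $\Gamma\times L_1\times\dots\times L_s$, so $U_{F^*(H_1)}=U_0\otimes U_1\otimes\dots\otimes U_s$ with $U_0$ irreducible for $\Gamma$ and $U_i$ irreducible for $L_i$. The restriction of $U_{F^*(H_1)}$ to $\Gamma$ (to $L_i$) is a multiple of $U_0$ (of $U_i$), and $U_{F^*(H_1)}$ is faithful, so $U_0,\dots,U_s$ are faithful. Also $U_0$ is a constituent of $V_{\mathbb C}|_\Gamma$, so by (3) it is $U_\Gamma$ or its conjugate, and $\dim U_0=r_0$. With $r_i=\dim U_i$ we get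
$$r_0r_1\cdots r_s\le n,\qquad r_i\ge2\ (i\ge1),\qquad s\le\log_2n, \tag{6}$$
where $r_i\ge2$ because $L_i$ is not abelian.

The group $H_1$ permutes the components, and an element normalising each $L_i$ acts on $L_i$ by an automorphism. Put $S_i=L_i/Z(L_i)$. The map $\mathrm{Aut}(L_i)\to\mathrm{Aut}(S_i)$ is injective: an automorphism in its kernel is $x\mapsto x\zeta(x)$ with $\zeta\in\mathrm{Hom}(L_i,Z(L_i))$, which is trivial because $L_i$ is perfect. Hence
$$|H_1/C_{H_1}(E)|\le s!\prod_{i=1}^s|\mathrm{Aut}\,S_i|. \tag{7}$$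
Finally, the elements of $L_i$ acting on the faithful irreducible module $U_i$ by scalars are those of $Z(L_i)$, so $U_i$ gives a faithful projective representation of $S_i$ of degree $r_i$.

**Step 6: no large standard component gives alternative 1.** Let $\mathcal P$ be the set of $i\ge1$ such that $L_i\cong A_\kappa$ with $\kappa\ge\kappa_0$, $U_i$ is standard and $r_i=\kappa-1>\sqrt n$. Suppose $\mathcal P=\emptyset$. Then $\log|\mathrm{Aut}\,S_i|\le Kn^{3/4}$ for all $i$. If $S_i$ is not alternating, this is (S1), as $(\log r_i)^2\le(\log n)^2$. If $S_i$ is alternating and we are in the second alternative of (S2), it is at most $K_2r_i^{3/4}\le K_2n^{3/4}$. In the remaining case $U_i$ is standard and $\kappa\le\sqrt n+1$, so $\log|\mathrm{Aut}\,S_i|=\log\kappa!\le\kappa\log\kappa\le Kn^{3/4}$. By $|H/H_1|\le2$ and (4), (5), (7), omitting the terms with $s$ if $s=0$,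
$$\log|H/A|\le\log2+(4\log_2r_0+2)\log r_0+s\log s+sKn^{3/4}\le C_1n^{4/5},$$
because $r_0\le n$ and $s\le\log_2n$. With Step 2 this is alternative 1.

**Step 7: a large standard component gives alternative 2.** Suppose $1\in\mathcal P$. We show that $L_1$ is normal in $H$. Since $H_1\lhd H$, $H$ permutes the components of $H_1$. By (3) for $F^*(H_1)$, the constituents of $V_{\mathbb C}|_{L_i}$ are $U_i$ or $\overline{U_i}$. If $hL_1h^{-1}=L_i$, they are twists by $h$ of constituents of $V_{\mathbb C}|_{L_1}$, so $r_i=r_1>\sqrt n$. For $i\ne1$ this contradicts $r_1r_i\le n$. So $N=L_1\lhd H$, and $V_{\mathbb C}|_N$ is a multiple of the standard module, which is its own conjugate. The standard module is defined over $\mathbb R$ and absolutely irreducible, so $V|_N$ is a multiple of it over $\mathbb F$. This is alternative 2, with $\kappa\ge\kappa_0\ge9$. $\blacksquare$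

**Coordinates in alternative 2.** Decompose $V|_N$ orthogonally into irreducibles, say $f$ of them. Each is isomorphic to the standard module, whose invariant inner product is unique up to scale, so there is an $N$-equivariant isometry $V\cong\mathbb F_0^\kappa\otimes\mathbb F^f$, and $n=(\kappa-1)f$. Let $\rho$ be the permutation action of $S_\kappa$ on $\mathbb F_0^\kappa$. For $h\in H$, conjugation by $h$ on $N\cong A_\kappa$ agrees with conjugation by some $\sigma\in S_\kappa$, since $\mathrm{Aut}\,A_\kappa=S_\kappa$ for $\kappa\ge7$. So $h(\rho(\sigma)\otimes1)^{-1}$ commutes with $\rho(A_\kappa)\otimes1$. By absolute irreducibility it equals $1\otimes u$, and $u$ is an isometry of $\mathbb F^f$. Thus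
$$h=\rho(\sigma)\otimes u. \tag{8}$$
View $V\subset\mathbb F^\kappa\otimes\mathbb F^f$, so that $z\in V$ has coordinates $z^{(j)}\in\mathbb F^f$, $1\le j\le\kappa$. By (8), $h$ permutes the coordinates and applies $u$ to each. In particular $h$ permutes the norms $\|z^{(j)}\|$.

**Types.** By Lemma 3, Lemma 4 applies to each $H_i$ acting on $V_i$. At each orbit representative choose one alternative that holds, and transport it by the $t_i$. Block $i$ is of *type 1* or *type 2* accordingly. Types are $G$-invariant, and so are $n_i$ and, for type 2, $\kappa_i$ and $f_i$.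

## Large type 1 blocks: a union bound over a small symmetric set

**Concentration of measure** (Lévy; see Ledoux, *The Concentration of Measure Phenomenon*). If $\phi$ is $1$-Lipschitz on the unit sphere of $\mathbb R^q$, $q\ge2$, then $\Pr(\phi\ge\mathbb E\phi+t)\le2e^{-cqt^2}$ for $t>0$. We apply this to $\phi(u)=\|P_Wu\|$ on the unit sphere of $\mathbb F^D$, with $\dim W=k$. By symmetry $\mathbb E\phi^2=k/D$, so $\mathbb E\phi\le(k/D)^{1/2}$, and the real dimension is at least $D$. Hence $\Pr(\|P_Wu\|\ge(k/D)^{1/2}+t)\le2e^{-cDt^2}$. For a fixed vector $u$ with $\|u\|\le1$ and $W$ replaced by its image under a Haar-random isometry, the same bound holds: rotate $u$ instead of $W$, and scale.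

**Lemma 5.** Let $d$ be large, let $I'\subset I$ be a nonempty $G$-invariant set of type 1 blocks with $n_i\ge\sqrt d$, and let $E'=\bigoplus_{I'}V_i$, $D=\dim E'$, $1\le k\le D$. Then $E'$ contains $\lfloor D/k\rfloor$ mutually orthogonal $k$-dimensional subspaces $W$ with $\|W\|_X\le\sqrt2\big((k/D)^{1/2}+(\log d)^{-1/2}\big)$.

*Proof.* **Step 1: replace $X$ by a finite set $Y$ of controlled size.** This removes the phases, which may make $X$ arbitrarily large. For each orbit representative $i_0$ let $A,J$ be as in alternative 1 for $H_{i_0}$, and let $R$ be a set of coset representatives, $H_{i_0}=AR$, $|R|=|H_{i_0}/A|$. If $gi=i'$, then by (2) $t_{i'}^{-1}gt_i$ acts on $V_{i_0}$ as $(\cos\theta+\sin\theta J)r$ with $r\in R$. So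
$$(gx)_{i'}=gx_i=\cos\theta\;t_{i'}rt_i^{-1}x_i+\sin\theta\;t_{i'}Jrt_i^{-1}x_i. \tag{9}$$
Let $Y$ be the set of all $y\in E'$ with $y_{i'}=t_{i'}B_{i'}r_{i'}t_{\pi(i')}^{-1}x_{\pi(i')}$, where $\pi$ is an orbit-preserving permutation of $I'$, $r_{i'}\in R$, and $B_{i'}\in\{\pm1,\pm J\}$, with $R,J$ those of the orbit of $i'$. All maps are isometric, so $\|y_{i'}\|=\|x_{\pi(i')}\|$ and $\|y\|\le1$. Since $|\cos\theta|+|\sin\theta|\le\sqrt2$ and $\{\pm1,\pm J\}$ is symmetric, (9) shows that each $(gx)_{i'}$ lies in $\sqrt2$ times the convex hull of the four vectors allowed for $y_{i'}$ when $\pi=g^{-1}|_{I'}$ and the $r_{i'}$ are those of $g$. A product of convex hulls is the convex hull of the product. So $\mathrm{proj}_{E'}gx\in\sqrt2\,\mathrm{conv}(Y)$ for all $g$, and for $W\subset E'$, by convexity of the norm,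
$$\|W\|_X\le\sqrt2\max_{y\in Y}\|P_Wy\|.$$

**Step 2: count $Y$.** We have $|I'|\le D/\sqrt d$, at most $|I'|!\le d^{|I'|}$ permutations, and $n_i^{4/5}=n_in_i^{-1/5}\le n_id^{-1/10}$. So
$$\log|Y|\le|I'|(\log d+\log4)+\sum_{i\in I'}C_1n_i^{4/5}\le C_2Dd^{-1/10}.$$

**Step 3: random subspaces.** Take $\lfloor D/k\rfloor$ orthogonal coordinate subspaces of dimension $k$ in some orthonormal basis of $E'$ and apply a Haar-random isometry of $E'$. For fixed $y\in Y$ and each resulting $W$, concentration with $t=(\log d)^{-1/2}$ gives $\Pr(\|P_Wy\|\ge(k/D)^{1/2}+t)\le2e^{-cD/\log d}$. The probability that this happens for some $W$ and $y$ is at most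
$$2D\exp\big(C_2Dd^{-1/10}-cD/\log d\big)<1,$$
since for $d$ large the exponent is at most $-cD/(2\log d)$, and $\sqrt d\le D\le d$. Any other outcome proves the lemma. $\blacksquare$

The hypothesis $n_i\ge\sqrt d$ keeps the number of block permutations small. In the cube all blocks may have dimension $1$, and there the conclusion would not follow, as we saw.

## Proof of Theorem A

Let $d$ be large and $\ell=\log d$. The integers $j$ with $\ell^2\le2^j\le d^{1/16}$ number at least $\ell/20$, since $\ell/(16\log2)>0.09\,\ell$ and $2\log_2\ell=o(\ell)$. So Lemma 1 gives, for any decreasing $y\ge0$ with $\sum y_l^2\le1$, a power of two $m\in[\ell^2,d^{1/16}]$ with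
$$m^{-1/2}\sum_{l\le m}y_l\le C\ell^{-1/2}. \tag{10}$$
Call a unit vector *good* if $\|v\|_X\le K\ell^{-1/2}$, for a suitable absolute $K$. We treat small blocks, large type 1 blocks and large type 2 blocks separately, and then absorb what is left.

**Step 1: small blocks.** Here we mix basis vectors from distinct blocks by Hadamard matrices. Let $S=\{i:n_i\le\sqrt d\}$, a $G$-invariant set, and $T=\sum_Sn_i$. If $T\le d^{3/4}$, put $\bigoplus_SV_i$ in the leftover. Otherwise let $y$ be the decreasing rearrangement of $(\|x_i\|)_{i\in S}$, padded with zeros, and choose $m$ by (10). List an orthonormal basis $b_1,\dots,b_T$ of $\bigoplus_SV_i$, block after block, and let $q=\lfloor T/m\rfloor$. Then $q\ge d^{11/16}-1\ge\sqrt d$. Two basis vectors in the same block have indices differing by less than $\sqrt d\le q$. So for $1\le r\le q$ the vectors $b_r,b_{r+q},\dots,b_{r+(m-1)q}$ lie in distinct blocks $i_0,\dots,i_{m-1}$. Replace them by their mixtures along the rows of $m^{-1/2}S_m$. For each new vector $v$ and all $g\in G$,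
$$|\langle v,gx\rangle|\le m^{-1/2}\sum_{t<m}\|(gx)_{i_t}\|\le m^{-1/2}\sum_{l\le m}y_l\le C\ell^{-1/2},$$
since the $i_t$ are distinct and, by (1), $(\|(gx)_i\|)_{i\in S}$ is a permutation of $(\|x_i\|)_{i\in S}$. The vectors $b_p$ with $p>mq$ are left over, fewer than $m\le d^{1/16}$ of them.

**Step 2: large type 1 blocks.** Here we use the random basis. If there are type 1 blocks with $n_i>\sqrt d$, apply Lemma 5 with $k=1$ to all of them. It gives $D$ orthogonal lines, hence an orthonormal basis of their sum, with $\|v\|_X\le\sqrt2(D^{-1/2}+\ell^{-1/2})\le2\sqrt2\,\ell^{-1/2}$, as $D\ge\sqrt d\ge\ell$. Nothing is left over.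

**Step 3: large type 2 blocks.** Here the coordinates $z^{(j)}$ play the role of small blocks, but we must stay inside $\mathbb F_0^\kappa$. Let $I_2$ be the set of type 2 blocks with $n_i>\sqrt d$. Via $t_i$, $V_i\cong V_{i_0}\cong\mathbb F_0^\kappa\otimes\mathbb F^f$ with $\kappa=\kappa_i$, $f=f_i$ depending only on the orbit. If $gi=i'$, then $(gx)_{i'}=gx_i$ corresponds to $h(t_i^{-1}x_i)$ with $h=t_{i'}^{-1}gt_i|_{V_{i_0}}\in H_{i_0}$ by (2), and $h$ permutes coordinate norms by (8). So the family $(\|(gx)_i^{(j)}\|)_{i\in I_2,\,j\le\kappa_i}$ is a permutation of the same family for $g=1$. Let $y$ be its decreasing rearrangement, so $\sum y_l^2\le1$, and choose $m$ by (10).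

In each $V_i$, $i\in I_2$, take $\lfloor\kappa/m\rfloor$ disjoint $m$-sets in $[\kappa]=\{1,\dots,\kappa\}$. On each take the $m-1$ non-constant rows $w$ of $m^{-1/2}S_m$, extended by $0$. They have sum $0$, so $w\in\mathbb F_0^\kappa$. With $a$ running through an orthonormal basis of $\mathbb F^f$, the vectors $w\otimes a\in V_i$ are orthonormal, and
$$|\langle w\otimes a,gx\rangle|\le\sum_j|w_j|\,\|(gx)_i^{(j)}\|\le m^{-1/2}\sum_{l\le m}y_l\le C\ell^{-1/2}.$$
We have $\kappa-1>\sqrt{n_i}>d^{1/4}\ge m^2$, so $m\le\kappa/m$, and the dimension left over in $V_i$ is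
$$f\big(\kappa-1-(m-1)\lfloor\kappa/m\rfloor\big)\le f(\kappa/m+m)\le2f\kappa/m\le4n_i/m\le4n_i\ell^{-2},$$
using $\lfloor\kappa/m\rfloor\ge\kappa/m-1$ and $f\kappa\le2f(\kappa-1)=2n_i$.

**Step 4: absorption.** The good vectors found so far are orthonormal, and their span has a complement of dimension
$$T_0\le d^{3/4}+d^{1/16}+4d\ell^{-2}\le5d\ell^{-2}.$$
Choose $h$ with $\ell\le2^h<2\ell$. Then $T_0(2^h-1)\le10d/\ell\le d-T_0$. So each vector of an orthonormal basis of the complement can be assigned $2^h-1$ good vectors, disjointly. By Lemma 2 the resulting vectors, together with the unused good ones, form an orthonormal basis $L$ with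
$$\|v\|_X\le2^{-h/2}+(\sqrt2+1)K\ell^{-1/2}\lesssim1/\sqrt{\log d}\qquad(v\in L).\qquad\blacksquare$$

## Flat subspaces

For Theorem B it is not enough to group the vectors of a basis as in Theorem A. For the harmonic orbit the standard basis satisfies Theorem A, but $W=\mathrm{span}(e_1,\dots,e_k)$ with $k=\lfloor\sqrt d\rfloor$ has
$$\|W\|_X^2\ge\frac{\sum_{j\le k}1/j}{\sum_{j\le d}1/j}\ge\frac{\log k}{1+\log d}\to\frac12,$$
while Theorem B demands $O(1/\log d)$. We replace Hadamard rows by subspaces that are simultaneously flat with respect to all sets of coordinates. Below $\mathrm e$ is Euler's number and $R_S$ is the coordinate projection to $S\subset[M]$.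

**Lemma 6.** Let $M\ge4$, $1\le k'\le M-1$, $p=\lfloor(M-1)/k'\rfloor$. There are mutually orthogonal $k'$-dimensional subspaces $W'_1,\dots,W'_p\subset\mathbb F_0^M$ such that for every $l$ and every $S\subset[M]$ with $|S|=s\ge1$,
$$\|P_{W'_l}R_S\|^2\le K\,\frac{k'+s\log(\mathrm eM/s)}{M}.$$

*Proof.* **Step 1: one vector.** Take the images of $p$ orthogonal coordinate subspaces, with respect to an orthonormal basis of $\mathbb F_0^M$, under a Haar-random isometry of $\mathbb F_0^M$. Fix a unit vector $u\in\mathbb F^M$. Then $P_{W'_l}u=P_{W'_l}u_0$, where $u_0$ is the projection of $u$ to $\mathbb F_0^M$ and $\|u_0\|\le1$. As $M-1\ge M/2$, concentration in dimension $M-1$ gives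
$$\Pr\big(\|P_{W'_l}u\|\ge(2k'/M)^{1/2}+t\big)\le2e^{-cMt^2/2}.$$

**Step 2: all sets $S$.** The unit sphere of $\mathbb F^S$ has real dimension less than $2s$ and lies in a real space of dimension at most $2s$. It has a $\frac12$-net of size at most $25^s$, and $\|P_{W'_l}R_S\|$ is at most twice the maximum of $\|P_{W'_l}u\|$ over the net. Put $t^2=C's\log(\mathrm eM/s)/M$. There are $\binom Ms\le(\mathrm eM/s)^s$ sets of size $s$, and $25^s\le\mathrm e^{4s}\le\exp(4s\log(\mathrm eM/s))$. So the probability that the bound of Step 1 fails for some $l\le M$, $s\le M$, $S$ and net point is at most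
$$2M\sum_{s=1}^M\exp\Big(-\big(\tfrac{cC'}2-5\big)s\log(\mathrm eM/s)\Big)\le2M^2(\mathrm eM)^{-(cC'/2-5)}<1$$
for $C'$ large, since $s\mapsto s\log(\mathrm eM/s)$ has derivative $\log(M/s)\ge0$ on $[1,M]$ and so is smallest at $s=1$. Otherwise $\|P_{W'_l}R_S\|^2\le4\big((2k'/M)^{1/2}+t\big)^2\le16k'/M+8t^2$ for all $l$ and $S$. $\blacksquare$

**Corollary 7.** Let $M=2^j\ge4$ and $k',W'_l$ be as in Lemma 6. Let $z\in\mathbb F^M\otimes\mathbb F^f$ have coordinates $z^{(i)}\in\mathbb F^f$, and suppose the decreasing rearrangement of $(\|z^{(i)}\|)_i$ is dominated termwise by a decreasing sequence $y$ with $\sum y_l^2\le1$. Then, with $\Psi_j$ from Lemma 1,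
$$\|(P_{W'_l}\otimes1)z\|\le K^{1/2}\Big(\big((j+1)k'/M\big)^{1/2}+\Psi_j\Big).$$

*Proof.* Order the coordinates by decreasing $\|z^{(i)}\|$ and split $[M]$ into the sets of coordinates whose rank lies in $D_s$, $0\le s\le j$. These have size $|D_s|\le2^s$, and the corresponding part of $z$ has norm at most $Y_s$. By monotonicity of $s'\mapsto s'\log(\mathrm eM/s')$, a set of this size satisfies $|D_s|\log(\mathrm eM/|D_s|)\le2^s(1+(j-s)\log2)\le2^s(1+j-s)$. So Lemma 6 bounds the left side by
$$K^{1/2}\sum_{s\le j}\Big((k'/M)^{1/2}+2^{-(j-s)/2}(1+j-s)^{1/2}\Big)Y_s .$$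
The second part is $K^{1/2}\Psi_j$. For the first, $\sum_{s\le j}Y_s\le(j+1)^{1/2}$ by Cauchy–Schwarz. $\blacksquare$

## Proof of Theorem B

Put $\ell=\log d$, $Q=d/k$, $\lambda=\log Q\le\ell$ and $C_0=200$. Then $Q\ge(\log3d)^{200}\ge\ell^{200}$, and $Q>1$ as $\log6>1$. If $d<d_0$, then $Q$ is bounded and any orthogonal decomposition with dimensions in $[k,2k)$ works; one exists since $d\ge k$. So let $d$ be large; then $Q$ and $\lambda$ are large too. Call a subspace $W$ *good* if $\|W\|_X\le K\lambda^{-1/2}$, with $K$ a suitable absolute constant. Subspaces of good spaces are good.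

**Step 1: absorption.** We show that it suffices to find mutually orthogonal good subspaces of dimension exactly $k$ whose span has a complement of dimension $T\le d/(8\lambda)$.

Let there be $p=(d-T)/k$ of them and choose $h$ with $\lambda\le2^h<2\lambda$. Split the complement into pieces of dimension $k$ and at most one piece of smaller dimension. There are at most $T/k+1$ pieces, and
$$(T/k+1)(2^h-1)\le2\lambda(T+k)/k\le d/(2k)\le p,$$
using $k=d/Q\le d/(8\lambda)$. So each piece $B$ gets its own $2^h-1$ good spaces $W_l=\phi_l(\mathbb F^k)$, with $\phi_l$ isometric. Let $\beta=\dim B\le k$ and let $\phi_B:\mathbb F^\beta\to B$ be isometric.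

For $\xi\in\mathbb F^\beta$ apply the Haar matrix of Lemma 2, with fixed coefficients, to $\phi_B(\xi)$ and the $\phi_l(\xi,0)$, $1\le l\le2^h-1$. Since $\phi_B$ and the $\phi_l$ are isometries with mutually orthogonal ranges and the matrix is orthogonal, this gives $2^h$ isometric maps of $\xi$ with mutually orthogonal images $W^\circ_0,\dots,W^\circ_{2^h-1}$ of dimension $\beta$. They span $B\oplus\bigoplus_l\phi_l(\mathbb F^\beta\oplus0)$, and as in Lemma 2
$$\|W^\circ_r\|_X\le2^{-h/2}+(\sqrt2+1)K\lambda^{-1/2}\lesssim\lambda^{-1/2}.$$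
If $\beta=k$, these spaces replace $B$ and the $W_l$. If $\beta<k$, set $W''_l=\phi_l(0\oplus\mathbb F^{k-\beta})$ for $1\le l\le2^h-1$. Use $W^\circ_l\oplus W''_l$ for $1\le l\le2^h-2$, of dimension $k$, and $W^\circ_{2^h-1}\oplus W''_{2^h-1}\oplus W^\circ_0$, of dimension $k+\beta<2k$. Since $\|\cdot\|_X$ is subadditive on orthogonal sums, all these are $\lesssim\lambda^{-1/2}$. Together with the unused good spaces this is the decomposition of Theorem B.

**Step 2: classes of blocks of nearly equal dimension.** This is to make $F^M\otimes F^f$-type coordinates, that is $\mathbb F^B\otimes\mathbb F^{f}$, available on families of different blocks. Let $\eta=\ell^{-2}$ and, for integers $a\ge0$,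
$$I_a=\{i:(1+\eta)^a\le n_i<(1+\eta)^{a+1}\},\quad n_a^*=\lceil(1+\eta)^a\rceil,\quad N_a=|I_a|,\quad D_a=\sum_{I_a}n_i .$$
Classes are $G$-invariant. At most $\ell/\log(1+\eta)+1\le2\ell^3+1\le3\ell^3$ of them are nonempty. For $i\in I_a$ we have $n_a^*\le n_i\le(1+\eta)n_a^*$, because $n_i$ is an integer; hence $N_an_a^*\ge D_a/2$. Put all classes with $D_a<d\ell^{-5}$ into the leftover, at a total cost of at most $3d\ell^{-2}$, and consider the others. Put $k_1=\lceil k\ell^2\rceil\le2k\ell^2$. A space of dimension at least $k_1$ can be cut into orthogonal pieces of dimension exactly $k$, losing less than $k$ dimensions, at most a fraction $\ell^{-2}$ of its dimension.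

**Step 3: classes with $n_a^*\le k_1$ or $N_a\ge Q^{1/10}$.** Here there are enough blocks to spread flat subspaces over them. Let $k'=\lceil k_1/n_a^*\rceil$. We claim $N_a\ge k'Q^{1/10}$. If $n_a^*\le k_1$, then $k'\le2k_1/n_a^*$ and
$$N_a/k'\ge N_an_a^*/(2k_1)\ge D_a/(8k\ell^2)\ge d\ell^{-5}/(8k\ell^2)=Q\ell^{-7}/8\ge Q^{1/10}.$$
Otherwise $k'=1$ and $N_a\ge Q^{1/10}$ by assumption. So the endpoints of $[k'\ell^3,N_a\ell^{-3}]$ have ratio at least $Q^{1/10}\ell^{-6}\ge Q^{1/20}$, and this interval contains at least $\lambda/(20\log2)-1\ge\lambda/20$ powers of $2$. Let $y$ be the decreasing rearrangement of $(\|x_i\|)_{i\in I_a}$, padded with zeros, and by Lemma 1 choose $M=2^j$ in this interval with $\Psi_j\le C\lambda^{-1/2}$. Note that $M\ge4$ and $k'\le M-1$.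

Choose $n_a^*$-dimensional subspaces $V'_i\subset V_i$, identified isometrically with $\mathbb F^{n_a^*}$; the loss is at most $\eta D_a$. Choose $\lfloor N_a/M\rfloor$ disjoint $M$-subsets $B\subset I_a$; the loss is at most $Mn_a^*\le\ell^{-3}N_an_a^*\le\ell^{-3}D_a$. On each of them $\bigoplus_{i\in B}V'_i=\mathbb F^B\otimes\mathbb F^{n_a^*}$, and we use the spaces $W=W'_l\otimes\mathbb F^{n_a^*}$ with $W'_l\subset\mathbb F^B$ from Lemma 6. As $\lfloor(M-1)/k'\rfloor k'\ge M-k'$, the relative loss is at most $k'/M\le\ell^{-3}$.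

For $g\in G$ the coordinates of the projection of $gx$ to $\bigoplus_{i\in B}V'_i$ have norms at most $\|(gx)_i\|$, $i\in B$. By (1), after sorting they are dominated by $y$. Corollary 7 gives
$$\|P_Wgx\|\le K^{1/2}\Big(\big((j+1)\ell^{-3}\big)^{1/2}+C\lambda^{-1/2}\Big)\lesssim\lambda^{-1/2},$$
since $j+1\le3\ell$ (because $2^j\le d$) and $\lambda\le\ell$. As $\dim W=k'n_a^*\ge k_1$, cut $W$ into $k$-dimensional pieces.

**Step 4: classes with $n_a^*>k_1$ and $N_a<Q^{1/10}$.** Here the blocks are huge. For $i\in I_a$,
$$n_i\ge n_a^*\ge D_a/(2N_a)\ge\tfrac12d\ell^{-5}Q^{-1/10}\ge dQ^{-1/5}\ge d^{4/5},$$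
as $Q^{1/10}\ge2\ell^5$ and $Q\le d$.

For type 1, apply Lemma 5 to the union of all type 1 blocks arising in this step over all classes, if there are any. Here $D\ge dQ^{-1/5}\ge k$, so $(k/D)^{1/2}\le Q^{-2/5}\le\lambda^{-1/2}$, and $(\log d)^{-1/2}\le\lambda^{-1/2}$. We get good $k$-dimensional subspaces, and lose less than $k=d/Q$ dimensions.

For type 2, treat each $G$-orbit $O$ of such blocks separately: $V_i\cong\mathbb F_0^\kappa\otimes\mathbb F^f$, $(\kappa-1)f=n_i$, $\kappa-1>\sqrt{n_i}\ge d^{2/5}$. Let $k'=\lceil k_1/f\rceil$. We claim $\kappa\ge k'Q^{1/10}$. If $f\le k_1$, then $k'\le2k_1/f$ and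
$$\kappa/k'\ge\kappa f/(2k_1)\ge n_i/(4k\ell^2)\ge Q^{4/5}\ell^{-2}/4\ge Q^{1/10}.$$
Otherwise $k'=1$ and $\kappa\ge d^{2/5}\ge Q^{1/10}$. Let $y$ be the decreasing rearrangement of $(\|x_i^{(j')}\|)_{i\in O,\,j'\le\kappa}$, padded with zeros. As in Step 3, choose $M=2^j\in[k'\ell^3,\kappa\ell^{-3}]$ with $\Psi_j\le C\lambda^{-1/2}$. In each $V_i$, $i\in O$, take $\lfloor\kappa/M\rfloor$ disjoint $M$-sets $B\subset[\kappa]$ and the spaces $W=W'_l\otimes\mathbb F^f$ with $W'_l\subset\mathbb F_0^B\subset\mathbb F_0^\kappa$ from Lemma 6. Because $W'_l$ consists of vectors of sum $0$, $W\subset V_i$. By (2) and (8) the family $(\|(gx)_i^{(j')}\|)_{i\in O,\,j'\le\kappa}$ is a permutation of that for $g=1$, so its part with index $i$ and $j'\in B$ is, after sorting, dominated by $y$. Corollary 7 gives $\|P_Wgx\|\lesssim\lambda^{-1/2}$ exactly as in Step 3. The loss in $V_i$ is at most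
$$f\big(\kappa-(\kappa/M-1)(M-k')\big)\le f(M+\kappa k'/M)\le2f\kappa\ell^{-3}\le4n_i\ell^{-3}.$$
As $\dim W=k'f\ge k_1$, cut $W$ into $k$-dimensional pieces.

**Step 5: total leftover.** We add up the losses to apply Step 1. Light classes cost at most $3d\ell^{-2}$, the passage to $V'_i$ costs $d\ell^{-2}$, cutting costs $d\ell^{-2}$. The losses from $M$-sets and flat subspaces cost $2d\ell^{-3}$ in Step 3 and $4d\ell^{-3}$ in Step 4. Type 1 blocks cost $d/Q$. The sum is at most $10d\ell^{-2}\le d/(8\lambda)$ for $d$ large, since $\lambda\le\ell$. All spaces found are good and mutually orthogonal, and Step 1 finishes the proof. $\blacksquare$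

## Sharpness: a truncated harmonic orbit

For Theorem C we flatten the first $k$ coordinates of the harmonic orbit, since a $k$-dimensional space can contain many sparse vectors.

*Proof of Theorem C.* **Step 1: the set.** Let $H_0=\sum_{j\le d}\min(\frac1k,\frac1j)\le1+\log(d/k)$ and $x_j=H_0^{-1/2}\min(k^{-1/2},j^{-1/2})$. Let $X$ be the set of all $(\varepsilon_jx_{\sigma(j)})_j$ with $\varepsilon_j=\pm1$ and $\sigma\in S_d$. It is a finite set of unit vectors and an orbit of the group of signed permutations, so it is transitive.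

**Step 2: a spread-out vector in $W$.** We look for $v\in W$ of bounded norm with much mass on entries of modulus at most $k^{-1/2}$. Let $\dim W=k$, $P=P_W$, $p_j=\langle Pe_j,e_j\rangle\in[0,1]$, so $\sum_jp_j=k$. Let $\gamma$ be a standard Gaussian vector in $\mathbb F^d$ with $\mathbb E|\gamma_j|^2=1$, and put $v=k^{-1/2}P\gamma\in W$, $R=\|v\|$. Then $v_j$ is a centred $\mathbb F$-Gaussian with $\mathbb E|v_j|^2=p_j/k\le1/k$. Put
$$\mathcal B=\sum_j|v_j|^21_{|v_j|\le k^{-1/2}},\qquad c_0=\min_{\mathbb F\in\{\mathbb R,\mathbb C\}}\mathbb E|\gamma_1|^21_{|\gamma_1|\le1}>0 .$$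
As $v_j$ is distributed like $(p_j/k)^{1/2}\gamma_1$ and $p_j\le1$,
$$\mathbb E\mathcal B\ge c_0\sum_jp_j/k=c_0,\qquad\mathcal B\le R^2,\qquad\mathbb ER^4\le(k^2+2k)/k^2\le3 .$$
(For $\mathbb F=\mathbb R$ the fourth moment is exactly $(k^2+2k)/k^2$, and for $\mathbb F=\mathbb C$ it is $(k^2+k)/k^2$.) Let $R_0^2=\max(1,6/c_0)$. Then $\mathbb E[\mathcal B1_{R>R_0}]\le\mathbb E[R^21_{R>R_0}]\le\mathbb ER^4/R_0^2\le c_0/2$, so $\mathbb E[\mathcal B1_{R\le R_0}]\ge c_0/2$. So some $v\in W$ has $R\le R_0$ and $\mathcal B\ge c_0/2$; in particular $v\ne0$.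

**Step 3: pairing $v$ with $X$.** Let $v^*$ be the decreasing rearrangement of $(|v_j|)$. Since $j(v^*_j)^2\le R_0^2$, we have $v^*_j\le R_0j^{-1/2}$, and as $R_0\ge1$, $\min(k^{-1/2},j^{-1/2})\ge R_0^{-1}\min(k^{-1/2},v^*_j)$. Therefore
$$\sum_jv_j^*\min(k^{-1/2},j^{-1/2})\ge R_0^{-1}\sum_jv_j^*\min(k^{-1/2},v_j^*)\ge R_0^{-1}\mathcal B\ge\frac{c_0}{2R_0}.$$
Choose $\sigma$ so that the orders of $(x_{\sigma(j)})$ and $(|v_j|)$ match, and choose the signs to match either the real parts or the imaginary parts of the $v_j$, whichever gives the larger sum. Since $|\mathrm{Re}\,v_j|+|\mathrm{Im}\,v_j|\ge|v_j|$, this gives $x'\in X$ with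
$$|\langle v,x'\rangle|\ge\tfrac12\sum_jv_j^*x_j\ge\tfrac12H_0^{-1/2}\frac{c_0}{2R_0}.$$
As $v\in W$ and $\|v\|=R\le R_0$,
$$\|P_Wx'\|\ge\frac{|\langle v,x'\rangle|}R\ge\frac{c_0}{4R_0^2}\,\big(1+\log(d/k)\big)^{-1/2}.\qquad\blacksquare$$
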